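# A Simis ideal in which one variable carries two different exponents

## 1. Four generators in five variables

Everything in this lecture turns on one ideal of $\mathbb K[x,p_1,p_2,q_1,q_2]$, where $\mathbb K$ is a field:
$$I=\langle x,p_1,q_1\rangle\cap\langle x^2,p_2,q_2\rangle\cap\langle p_1,q_2\rangle\cap\langle p_2,q_1\rangle. \tag{1}$$
The variable $x$ occurs in two of the four components, with exponent $1$ in the first and exponent $2$ in the second.

Let us find the generators by hand. A monomial lies in the last two components exactly when it is divisible by one of $p_1p_2,\ p_1q_1,\ p_2q_2,\ q_1q_2$. If it is divisible by $p_1p_2$ or by $q_1q_2$, it also lies in the first two components. Suppose it is divisible by neither. If it is divisible by $p_1q_1$, then neither $p_2$ nor $q_2$ divides it, so the second component forces $x^2$. If it is divisible by $p_2q_2$, then neither $p_1$ nor $q_1$ divides it, so the first component forces $x$. Conversely $x^2p_1q_1$ and $xp_2q_2$ lie in all four components. Hence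
$$I=\langle p_1p_2,\ q_1q_2,\ x\,p_2q_2,\ x^2p_1q_1\rangle. \tag{2}$$

Here is what this ideal is for. Some monomial ideals have the property that their symbolic powers equal their ordinary powers; they are called Simis ideals. A conjecture says that, under natural hypotheses, a Simis monomial ideal is always a square-free ideal in disguise: take a square-free Simis ideal and replace each variable $x_j$ by a fixed power $x_j^{d_j}$. In such an ideal a variable has the same exponent in every component in which it occurs. In (1) the variable $x$ does not. We shall prove that $I$ is Simis, so the conjecture is false. Then we determine exactly over which radicals it is true, and show that five is the smallest number of variables in which it fails.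

## 2. Symbolic powers as a counting problem

Let $S=\mathbb K[x_1,\dots,x_n]$. All monomial ideals below are nonzero and proper; for the ideals $0$ and $S$ there is nothing to discuss.

**Definition (symbolic power, Simis ideal).** For an ideal $I$ and $s\ge1$,
$$I^{(s)}=\bigcap_{P\in\operatorname{MinAss}(I)}(I^sS_P\cap S),$$
where $\operatorname{MinAss}(I)$ is the set of minimal primes of $S/I$. For a monomial ideal this equals $\bigcap_P Q(P)^s$, where $Q(P)$ is the primary component of $I$ at the minimal prime $P$. A monomial ideal is a *Simis ideal* if $I^{(s)}=I^s$ for all $s\ge1$.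

If $I=Q_1\cap Q_2$, where $Q_1,Q_2$ are generated by powers of variables and no variable occurs in both, then $Q_1^s\cap Q_2^s=Q_1^sQ_2^s=(Q_1Q_2)^s=I^s$, so $I$ is Simis. On the other hand, let
$$J=\langle xy,xz,yz\rangle=\langle x,y\rangle\cap\langle x,z\rangle\cap\langle y,z\rangle .$$
The monomial $xyz$ has degree $2$ in each of the pairs $\{x,y\},\{x,z\},\{y,z\}$, so it lies in $J^{(2)}$. Its degree is $3$, while $J^2$ is generated in degree $4$. So $J$ is not Simis. We call this ideal the triangle; it will come back.

**Definition (irreducible decomposition).** An ideal is *irreducible* if it is not the intersection of two ideals properly containing it. The irreducible monomial ideals are exactly the ideals $\langle x_i^{a_i}\mid i\in A\rangle$ with $A\subseteq[n]$, $a_i\ge1$. Every monomial ideal has a unique irredundant decomposition $I=\bigcap Q_i$ into irreducible monomial ideals. It is *minimal* if $\sqrt{Q_i}\ne\sqrt{Q_j}$ for $i\ne j$.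

For example, $\langle x^2,xy,y^2\rangle=\langle x^2,y\rangle\cap\langle x,y^2\rangle$ is not minimal: both radicals are $\langle x,y\rangle$. And $\langle x^2,xy\rangle=\langle x\rangle\cap\langle x^2,y\rangle$ is minimal, but $\langle x,y\rangle$ is an embedded prime.

We shall always work with ideals in the following form:
$$I=\bigcap_{i=1}^rQ_i,\qquad Q_i=\langle x_j^{a_{ij}}\mid j\in A_i\rangle,\qquad \emptyset\ne A_i\subseteq[n]\text{ pairwise incomparable},\quad a_{ij}\ge1. \tag{3}$$
We write $P_A=\langle x_j\mid j\in A\rangle$, and we freely identify a variable with its index, so that $x\in A_i$ makes sense. Incomparable means that no $A_i$ is contained in another.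

**Lemma 1.** Form (3) is exactly "no embedded primes, and the irreducible decomposition is minimal". For such $I$ one has $I^{(s)}=\bigcap_iQ_i^s$ and $\sqrt I=\bigcap_iP_{A_i}$.

*Proof.* Assume (3). For $N$ large, the monomial $\prod_{j\notin A_i}x_j^N$ lies in every $Q_k$ with $k\ne i$, because $A_k\not\subseteq A_i$; it does not lie in $Q_i$. So the decomposition is irredundant. The radicals $P_{A_i}$ are distinct and incomparable, so the decomposition is minimal, all associated primes $P_{A_i}$ are minimal, and $Q_i$ is the primary component at $P_{A_i}$. Conversely, a minimal irreducible decomposition is an irredundant primary decomposition with distinct radicals, so its radicals are the associated primes; if none is embedded, they are incomparable, hence so are the $A_i$. The formula for $I^{(s)}$ is the one recalled in the definition, and the radical of a finite intersection is the intersection of the radicals. $\blacksquare$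

Membership in $Q_i^s$ can be read off from exponents. For a monomial $u=\mathbf x^{\mathbf b}$ put
$$D_i(u)=\sum_{j\in A_i}\Big\lfloor \frac{b_j}{a_{ij}}\Big\rfloor .$$

**Lemma 2.** Let $u,v$ be monomials.

1. $u\in Q_i^s$ if and only if $D_i(u)\ge s$.
2. $D_i(uv)\ge D_i(u)+D_i(v)$, and if $u\mid v$ then $D_i(u)\le D_i(v)$.
3. Multiplying $u$ by one variable raises $D_i(u)$ by $0$ or $1$.
4. $u\in I^s$ if and only if $u$ is divisible by a product $u_1\cdots u_s$ of monomials $u_t\in I$.
5. $I^s\subseteq I^{(s)}$.

*Proof.* $Q_i^s$ is generated by the monomials $\prod_{j\in A_i}x_j^{a_{ij}c_j}$ with $\sum c_j=s$. Such a monomial divides $\mathbf x^{\mathbf b}$ iff $c_j\le\lfloor b_j/a_{ij}\rfloor$ for all $j$, and suitable $c_j$ exist iff $D_i(u)\ge s$. This is (1). Statement (2) holds since $\lfloor\alpha+\beta\rfloor\ge\lfloor\alpha\rfloor+\lfloor\beta\rfloor$ and $\lfloor\cdot\rfloor$ is monotone. In (3) only one summand can change, and adding $1$ to $b_j$ raises $\lfloor b_j/a_{ij}\rfloor$ by at most $1$. Statement (4) is the description of a power of a monomial ideal, and (5) holds since $I\subseteq Q_i$ gives $I^s\subseteq Q_i^s$. $\blacksquare$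

So $u\in I^{(s)}$ is a list of $r$ inequalities $D_i(u)\ge s$, while $u\in I^s$ asks to split $u$ into $s$ pieces each of which meets all components. Simis means that the inequalities always suffice for a splitting.

## 3. Weightings and the conjecture

**Definition (weighting).** Write $\mathbf x^{\mathbf a}=x_1^{a_1}\cdots x_n^{a_n}$. A *linear weighting* of $S$ is a linear map $w:\mathbb R^n\to\mathbb R^n$ with $w(\mathbb N_+^n)\subseteq\mathbb N_+^n$, where $\mathbb N_+$ is the set of positive integers. It is *standard* if there are positive integers $d_1,\dots,d_n$ with $w(a_1,\dots,a_n)=(d_1a_1,\dots,d_na_n)$. For a monomial ideal $I$ with minimal generators $\mathbf x^{\mathbf b_1},\dots,\mathbf x^{\mathbf b_t}$,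
$$I_w=\langle\mathbf x^{w(\mathbf a)}\mid\mathbf x^{\mathbf a}\in I\rangle=\langle\mathbf x^{w(\mathbf b_i)}\mid1\le i\le t\rangle .$$

For standard $w$ one replaces $x_j$ by $x_j^{d_j}$ in the generators. For instance $J=\langle xy,yz\rangle$ with $(d_x,d_y,d_z)=(1,2,3)$ gives $J_w=\langle xy^2,y^2z^3\rangle=\langle y^2\rangle\cap\langle x,z^3\rangle$, while $J=\langle y\rangle\cap\langle x,z\rangle$: the weighting acts on the components too.

**Conjecture.** Let $I$ be a monomial ideal without any embedded associated primes. If the irreducible decomposition of $I$ is minimal, and $I$ is a Simis ideal, then there is a Simis square-free monomial ideal $J$ and a standard linear weighting $w$ such that $I=J_w$.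

This is taken from Paromita Bordoloi, Kanoy Kumar Das, Rajiv Kumar, "Support-2 monomial ideals that are Simis", arXiv:2504.07045 (2025). The statement is known when $I$ is the edge ideal of a simple graph, and when $I$ is the edge ideal of a weighted oriented graph.

By Lemma 1 the hypotheses say: $I$ has form (3) and is Simis. The next lemma turns the conclusion into a condition on the exponents.

**Lemma 3.** Let $I$ be as in (3). Then $I=J'_w$ for some square-free monomial ideal $J'$ and some standard $w$ if and only if, for each $j$, the exponent $a_{ij}$ is the same for all $i$ with $j\in A_i$. In that case $J'=\sqrt I$.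

*Proof.* Let $J'=\bigcap_iP_{A_i'}$ irredundantly, and let $w$ be given by $(d_j)$. Then $\mathbf x^{\mathbf b}\in J'_w$ iff $\mathbf x^{\mathbf b}$ is divisible by $\mathbf x^{w(\mathbf a)}$ for some $\mathbf x^{\mathbf a}\in J'$, iff $\mathbf x^{(\lfloor b_j/d_j\rfloor)_j}\in J'$, iff for every $i$ some $j\in A'_i$ has $b_j\ge d_j$. Hence
$$J'_w=\bigcap_i\langle x_j^{d_j}\mid j\in A_i'\rangle .$$
The $A_i'$ are incomparable, so this is irredundant by Lemma 1. If $I=J_w'$, uniqueness of the irredundant irreducible decomposition shows that the $A'_i$ are the $A_i$ and that $a_{ij}=d_j$; in particular $J'=\bigcap P_{A_i}=\sqrt I$. Conversely, if $a_{ij}$ depends only on $j$, let $d_j$ be this common value (and $d_j=1$ if $j$ lies in no $A_i$); the displayed formula with $J'=\sqrt I$ gives $I=J'_w$. $\blacksquare$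

So a counterexample is a Simis ideal of form (3) in which some variable $x$ has different exponents in two components.

## 4. Two components that disagree about $x$

**Two components only.** Take $1\le a<b$ and $I=\langle x^a,y\rangle\cap\langle x^b,z\rangle$. Put $s=b$ and $u=x^{ab}z^{b-a}$. Then $D_1(u)=b$ and $D_2(u)=a+(b-a)=b$, so $u\in I^{(b)}$. If $u\in I^b$, then $u$ is divisible by $u_1\cdots u_b$ with $u_t\in I$. As $y\nmid u$, each $u_t$ must contain $x^a$. There are only $ab$ factors $x$ available, so each $u_t$ contains exactly $x^a$. Since $a<b$, the second component then forces $z\mid u_t$ for all $b$ indices $t$; but only $b-a<b$ factors $z$ are available. So $I$ is not Simis. For $(a,b)=(1,2)$, where $I=\langle x^2,xz,yz\rangle$, this is the element $x^2z\in I^{(2)}\setminus I^2$.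

**An attempt to prove the conjecture.** The natural plan is to do this in general. Suppose $x$ has exponents $a_i<a_m$ in $Q_i$ and $Q_m$. Choose a monomial $u$ in which $x$ is the only variable of $A_i$, with just enough $x$ for $Q_i$; make up the deficit at $Q_m$ with variables of $A_m\setminus A_i$; and multiply by high powers of all variables outside $A_i\cup A_m$, so that every component with a variable out there is satisfied for free. What about a component $Q_k$ with $A_k\subseteq A_i\cup A_m$? If $x\in A_k$, the power of $x$ contributes to $D_k$. If $x\notin A_k$, that is, if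
$$A_k\subseteq(A_i\cup A_m)\setminus\{x\}, \tag{4}$$
then neither $x$ nor the outside variables contribute anything, and nothing guarantees $D_k(u)\ge s$. This is the exact point where the plan stops.

Repairing $u$ does not help in general. In (1), with $i=1$, $m=2$, $s=2$, the plan produces $x^2p_2$ or $x^2q_2$. The components $\langle p_1,q_2\rangle$ and $\langle p_2,q_1\rangle$ are of type (4). If we still allow only $x$ from $A_1=\{x,p_1,q_1\}$, they force $q_2^2$ and $p_2^2$, and the repaired monomial is $x^2p_2^2q_2^2=(xp_2q_2)^2\in I^2$. The witness has turned into an ordinary element.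

**One extra component is not enough.** One might add just one component of type (4) to the first example:
$$\langle x,y\rangle\cap\langle x^2,z\rangle\cap\langle y,z\rangle=\langle x^2y,\ xz,\ yz\rangle .$$
Now $x^2z$ is no longer in the second symbolic power. But $x^2yz$ is: the three values of $D$ are $3,2,2$. The square of the ideal contains no monomial of degree less than $4$, and its monomials of degree $4$ are $x^2z^2,xyz^2,y^2z^2$. So $x^2yz$ is not in the square, and the ideal is not Simis. Its radical is the triangle.

So we need components of type (4), arranged so that the radical does not produce an obstruction like the triangle. In (1) each of $y,z$ is split into a pair, and the connecting components $\langle p_1,q_2\rangle,\langle p_2,q_1\rangle$ are placed crosswise. This works, for any number of pairs and any exponents.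

## 5. A family of Simis ideals with arbitrary exponents of $x$

**Theorem 1.** Let $r\ge2$ and let $a_1,\dots,a_r\ge1$ be integers. In $\mathbb K[x,p_1,\dots,p_r,q_1,\dots,q_r]$ let
$$I=\bigcap_{l=1}^r\langle x^{a_l},p_l,q_l\rangle\ \cap\ \bigcap_{l\ne m}\langle p_l,q_m\rangle .$$
Then $I$ has no embedded primes, its irreducible decomposition is minimal, and $I$ is Simis. With $p=\prod p_l$ and $q=\prod q_l$,
$$I=\Big\langle p,\ q,\ x^{a_l}\frac{pq}{p_lq_l}\ (1\le l\le r)\Big\rangle .$$
If the $a_l$ are not all equal, then $I\ne J_w$ for every square-free monomial ideal $J$ and every standard linear weighting $w$. Hence the conjecture is false.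

For $r=2$ and $(a_1,a_2)=(1,2)$ this is the ideal (1). Taking the $a_l$ pairwise different, one sees that a single variable can occur with arbitrarily many different exponents.

**Step 1. The hypotheses of the conjecture.** We check that $I$ has form (3). The sets $\{x,p_l,q_l\}$ and $\{p_l,q_m\}$ with $l\ne m$ are pairwise incomparable: two different sets of the same size never contain each other, no set $\{p_l,q_m\}$ contains $x$, and $\{p_l,q_m\}\subseteq\{x,p_k,q_k\}$ would give $l=k=m$. Lemma 1 gives the first two claims.

**Step 2. The candidate generators lie in $I$.** Let $K=\langle p,q,x^{a_l}pq/(p_lq_l)\ (1\le l\le r)\rangle$. Every component contains some $p_l$ and some $q_m$, so $p$ and $q$ lie in $I$. Consider $x^{a_l}pq/(p_lq_l)$. It lies in $\langle x^{a_l},p_l,q_l\rangle$ because of $x^{a_l}$, and in $\langle x^{a_m},p_m,q_m\rangle$ for $m\ne l$ because $p_m$ divides it. For $\langle p_{l'},q_{m'}\rangle$ with $l'\ne m'$, at least one of $l'\neq l$, $m'\ne l$ holds, so $p_{l'}$ or $q_{m'}$ divides it. So $K\subseteq I$, and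
$$K^s\subseteq I^s\subseteq I^{(s)}\qquad(s\ge1).$$

**Step 3. What remains.** It suffices to show $I^{(s)}\subseteq K^s$ for all $s\ge1$. Then all three terms above are equal; $s=1$ gives $I=K$ (note $I^{(1)}=I$), and $I^{(s)}=I^s$ for all $s$ is the Simis property. So let
$$u=x^c\prod_lp_l^{\alpha_l}\prod_lq_l^{\beta_l}\in I^{(s)} .$$
By Lemma 2 this means
$$\alpha_l+\beta_m\ge s\quad(l\ne m),\qquad \lfloor c/a_l\rfloor+\alpha_l+\beta_l\ge s\quad\text{for all }l. \tag{5}$$

**Step 4. The case where $x$ is not needed.** Suppose $\alpha_l+\beta_l\ge s$ for all $l$. Together with (5), $\alpha_l+\beta_m\ge s$ for all $l,m$ whatsoever, so $\min_l\alpha_l+\min_m\beta_m\ge s$. Choose $\alpha\le\min_l\alpha_l$ and $\beta\le\min_m\beta_m$ with $\alpha+\beta=s$. Then $p^\alpha q^\beta$ divides $u$, so $u\in K^s$.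

**Step 5. The case of a deficit.** Otherwise fix an $l$ with $\alpha_l+\beta_l=s-k$ and $k>0$. Then (5) gives $\lfloor c/a_l\rfloor\ge k$, so $c\ge ka_l$. We let this one index dictate the splitting:
$$v=p^{\alpha_l}\,q^{\beta_l}\Big(x^{a_l}\frac{pq}{p_lq_l}\Big)^k\in K^{\alpha_l+\beta_l+k}=K^s .$$
We check that $v\mid u$, variable by variable. In $x$ the exponent of $v$ is $ka_l\le c$. In $p_l$ it is $\alpha_l$, and in $q_l$ it is $\beta_l$, exactly as in $u$. For $m\ne l$ the exponent of $v$ in $p_m$ is $\alpha_l+k=s-\beta_l\le\alpha_m$, by the inequality $\alpha_m+\beta_l\ge s$ from (5). In $q_m$ it is $\beta_l+k=s-\alpha_l\le\beta_m$, by $\alpha_l+\beta_m\ge s$. So $v\mid u$ and $u\in K^s$.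

**Step 6. Not a weighting.** If $a_l\ne a_m$ for some $l,m$, then $x$ occurs with different exponents in two components, and Lemma 3 says that $I$ is not of the form $J_w$. $\blacksquare$

The crosswise components do their work in Step 5: exactly they supply the inequalities $\alpha_m+\beta_l\ge s$ and $\alpha_l+\beta_m\ge s$.

Now we turn to what remains true. Two facts were visible in Section 4: the radical must be good, and different exponents require a component of type (4). Both are theorems, and together they are sharp.

## 6. The radical of a Simis ideal is Simis

**Theorem 2.** If $I$ as in (3) is Simis, then $\sqrt I$ is Simis.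

**Step 1. One variable at a time.** We reduce the exponents of a single variable to $1$. Fix a variable $x$, let $R=\{i:x\in A_i\}$, and let $a_i$ be the exponent of $x$ in $Q_i$ for $i\in R$. Let $Q_i'$ be $Q_i$ with $x^{a_i}$ replaced by $x$ (and $Q_i'=Q_i$ for $i\notin R$), and let $I'=\bigcap Q_i'\supseteq I$. The sets $A_i$ have not changed, so $I'$ is again of form (3). If we show that $I'$ is Simis, we can treat the variables one after another and end at $\bigcap P_{A_i}=\sqrt I$.

**Step 2. From $I'$ back to $I$.** We want to use that $I$ is Simis, so we convert an element of $I'^{(s)}$ into one of $I^{(s)}$ by changing its power of $x$. Let $x^cg\in I'^{(s)}$ with $g$ a monomial without $x$. On monomials without $x$ the functions $D_i$ for $I$ and for $I'$ agree. Put $F_i=s-D_i(g)$ for $i\in R$; this is the number of units that $x$ must supply. Lemma 2 for $I'$ says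
$$c\ge F_i\quad(i\in R),\qquad D_k(g)\ge s\quad(k\notin R).$$
Let $e=\max(0,\max_{i\in R}a_iF_i)$. Then $\lfloor e/a_i\rfloor\ge F_i$ for all $i\in R$, so $x^eg\in I^{(s)}=I^s$. Hence $x^eg$ is divisible by a product $u_1\cdots u_s$ with $u_t=x^{e_t}g_t\in I$ and $x\nmid g_t$.

**Step 3. The case $e=0$.** Then all $e_t=0$, so $u_1\cdots u_s$ divides $g$. Thus $g\in I^s\subseteq I'^s$, and $x^cg\in I'^s$.

**Step 4. If $e>0$, the powers of $x$ in the factors are forced.** Choose $k\in R$ with $e=a_kF_k>0$. By Lemma 2,
$$\sum_tD_k(g_t)\le D_k(g)=s-F_k .$$
So at most $s-F_k$ indices $t$ have $D_k(g_t)\ge1$, and at least $F_k$ indices have $D_k(g_t)=0$. For the latter, $u_t\in Q_k$ forces $e_t\ge a_k$. But $\sum_te_t\le e=a_kF_k$. Hence there are exactly $F_k$ such indices, they all have $e_t=a_k$, and all other $e_t$ are $0$.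

**Step 5. Replace $x^{a_k}$ by $x$.** In the $F_k$ factors with $e_t=a_k$, replace $u_t=x^{a_k}g_t$ by $xg_t$. This lies in $I'$: for each $i$, since $x^{a_k}g_t\in Q_i$, either $g_t\in Q_i\subseteq Q_i'$, or $i\in R$ and $x^{a_k}\in Q_i$, and in that case $x\in Q_i'$. The other factors $u_t=g_t$ lie in $I\subseteq I'$. The new product of $s$ elements of $I'$ divides $x^{F_k}g$, and $F_k\le c$, so it divides $x^cg$. Hence $x^cg\in I'^s$. Since $I'^s\subseteq I'^{(s)}$ always, $I'$ is Simis. $\blacksquare$

For example, this shows again, without computation, that $\langle x,y\rangle\cap\langle x^2,z\rangle\cap\langle y,z\rangle$ is not Simis, because the triangle is not.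

## 7. Different exponents force a component that avoids $x$

The plan of Section 4 works whenever no component of type (4) exists.

**Theorem 3.** Let $I$ as in (3) be Simis, with $x\in A_i\cap A_m$ and $a_{ix}\ne a_{mx}$. Then there is $k$ with $A_k\subseteq(A_i\cup A_m)\setminus\{x\}$.

**Step 1. Set-up.** Write $a_k=a_{kx}$ whenever $x\in A_k$, and let $a_i<a_m$, which is no restriction. Suppose no such $k$ exists. Then every $A_k\subseteq A_i\cup A_m$ contains $x$. Other components inside $A_i\cup A_m$ may also need more $x$ than $Q_i$ does, so we collect all of them:
$$M=\{k:A_k\subseteq A_i\cup A_m,\ a_k>a_i\}\ni m,\qquad W=A_m\setminus A_i .$$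
For $k\in M$ we have $k\ne i$, so $A_k\not\subseteq A_i$, and therefore $A_k\cap W\ne\emptyset$. Note $x\notin W$.

**Step 2. The deficits.** We fix $s$ so that all divisions come out even. Let $s$ be a common multiple of all the $a_k$ (over the $k$ with $x\in A_k$). For $k\in M$ put $\theta_k=s-sa_i/a_k$. This is an integer with $0<\theta_k<s$, since $0<a_i<a_k$. It is what $Q_k$ still lacks when $x^{sa_i}$ is given.

**Step 3. Make up the deficits tightly.** Choose a monomial $\tau$ in the variables of $W$, minimal under divisibility, with $D_k(\tau)\ge\theta_k$ for all $k\in M$. It exists, because each $A_k$ with $k\in M$ meets $W$ and high powers do the job. It is not $1$, because $\theta_m>0$. Remove one variable from $\tau$: by minimality some inequality fails, say the one for $k$, while $D_k$ dropped by at most $1$. So $D_k(\tau)=\theta_k$ for some $k\in M$. Fix this $k$.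

**Step 4. The witness lies in $I^{(s)}$.** With $N$ large put
$$u=x^{sa_i}\,\tau\prod_{j\notin A_i\cup A_m}x_j^N .$$
We check all components $Q_h$. If $A_h\not\subseteq A_i\cup A_m$, then $D_h(u)\ge s$ because $N$ is large. If $A_h\subseteq A_i\cup A_m$, then $x\in A_h$ by our assumption; this is the place where it is needed. If $a_h\le a_i$, then $D_h(u)\ge\lfloor sa_i/a_h\rfloor\ge s$. If $a_h>a_i$, then $h\in M$, and $D_h(u)=sa_i/a_h+D_h(\tau)\ge sa_i/a_h+\theta_h=s$.

**Step 5. The witness does not lie in $I^s$.** As $I$ is Simis, $u\in I^s$, so $u$ is divisible by $u_1\cdots u_s$ with $u_t=x^{e_t}g_t\in I$ and $x\nmid g_t$. The only variable of $A_i$ dividing $u$ is $x$, so $u_t\in Q_i$ gives $e_t\ge a_i$. Since $\sum_te_t\le sa_i$, we get $e_t=a_i$ for all $t$. For the index $k$ fixed in Step 3, $a_i<a_k$, so $u_t\in Q_k$ forces $D_k(g_t)\ge1$ for every $t$. The variables of $A_k\setminus\{x\}$ that divide $u$ all lie in $W$ and come from $\tau$, because $A_k\subseteq A_i\cup A_m$. Hence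
$$s\le\sum_tD_k(g_t)\le D_k(\tau)=\theta_k<s,$$
a contradiction. $\blacksquare$

## 8. For one variable the condition is sufficient

**Theorem 4.** Let $J=\bigcap_iP_{A_i}$ be a square-free Simis ideal with the $A_i$ incomparable. Let $x$ be a variable and $R=\{i:x\in A_i\}$. Assign integers $a_i\ge1$ ($i\in R$) such that
$$a_i\ne a_m\ \Longrightarrow\ A_l\subseteq(A_i\cup A_m)\setminus\{x\}\ \text{ for some }l. \tag{6}$$
Let $I$ be obtained from $J$ by replacing $x$ with $x^{a_i}$ in $P_{A_i}$ for $i\in R$. Then $I$ is Simis. Hence, when all exponents of variables other than $x$ are $1$, an ideal $I$ of form (3) is Simis **if and only if** $\sqrt I$ is Simis and (6) holds.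

The proof runs Theorem 2 backwards: we lower the exponent of $x$, split in $J$, and raise $x$ back to a power. The danger is that $x^a g_t$, with $a$ chosen for one component, fails another component that asks for more $x$. Condition (6) excludes this.

**Step 1. Lower the power of $x$.** Let $x^cg\in I^{(s)}$ with $x\nmid g$. Let $D_i(g)$ be the degree of $g$ in the variables of $A_i$, and $F_i=s-D_i(g)$ for $i\in R$. Then
$$D_k(g)\ge s\quad(k\notin R),\qquad \lfloor c/a_i\rfloor\ge F_i\quad(i\in R).$$
Let $f=\max(0,\max_{i\in R}F_i)$. Then $f+D_i(g)\ge s$ for $i\in R$, so $x^fg\in J^{(s)}=J^s$. Let $u_1\cdots u_s$ divide $x^fg$, with $u_t=x^{e_t}g_t\in J$ and $x\nmid g_t$. If $e_t=0$, then $u_t$ meets every $A_i$ in a variable other than $x$; those variables have exponent $1$ in the components of $I$, so $u_t\in I$.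

**Step 2. The case $f=0$.** Then all $e_t=0$, all $u_t$ lie in $I$, and their product divides $g$. So $x^cg\in I^s$.

**Step 3. If $f>0$, each factor is tight at one component.** Choose $k\in R$ with $F_k=f$ and put $a=a_k$. Then $\lfloor c/a\rfloor\ge f$, so $c\ge af$. The degree of $x^fg$ in the variables of $A_k$ is $f+D_k(g)=s$. Each of the $s$ factors $u_t$ has degree at least $1$ in these variables, since $u_t\in P_{A_k}$. So each has degree exactly $1$, and no variable of $A_k$ is left over in $x^fg/(u_1\cdots u_s)$. As $x\in A_k$, it follows that $e_t\in\{0,1\}$ and $\sum_te_t=f$: exactly $f$ of the $e_t$ are $1$. Moreover, if $e_t=1$, then $x$ is the only variable of $A_k$ in $u_t$, so $g_t$ involves no variable of $A_k$.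

**Step 4. If $e_t=1$, then $x^ag_t\in I$.** We check each component of $I$, using $xg_t\in J$.

* For $i\notin R$, the monomial $xg_t$ meets $A_i$ and $x\notin A_i$, so $g_t$ involves a variable of $A_i$.
* For $i\in R$ with $a_i=a$, the power $x^a$ suffices.
* For $i\in R$ with $a_i\ne a=a_k$, condition (6) gives $A_l\subseteq(A_i\cup A_k)\setminus\{x\}$. Since $x g_t\in P_{A_l}$ and $x\notin A_l$, the monomial $g_t$ involves a variable of $A_l$. It involves none of $A_k$ by Step 3. So that variable lies in $A_i\setminus\{x\}$, and $g_t$ lies in the $i$-th component.

**Step 5. Reassemble.** In the $f$ factors with $e_t=1$ replace $x$ by $x^a$; the other factors are in $I$ by Step 1. We obtain $s$ elements of $I$ whose product divides $x^{af}g$, and this divides $x^cg$ since $c\ge af$. So $x^cg\in I^s$, and $I$ is Simis.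

**Step 6. The equivalence.** Suppose all exponents of variables other than $x$ in $I$ are $1$. If $\sqrt I$ is Simis and (6) holds, apply what we proved to $J=\sqrt I$. If $I$ is Simis, then $\sqrt I$ is Simis by Theorem 2, and (6) holds by Theorem 3. $\blacksquare$

Note that the argument uses a single index $k$ at which $F$ is maximal; the values $a_i$ at other indices enter only through (6).

## 9. The graph $G_x(J)$ and the radicals over which the conjecture holds

Theorem 3 says that certain pairs of components must agree about $x$. This defines a graph.

**Definition.** For a square-free monomial ideal $J=\bigcap P_{A_i}$ (irredundant) and a variable $x$, let $G_x(J)$ be the graph with vertex set $\{i:x\in A_i\}$, in which $i\ne m$ are adjacent iff **no** $A_k$ is contained in $(A_i\cup A_m)\setminus\{x\}$.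

For $J=\langle x,y\rangle\cap\langle x,z\rangle$ the graph $G_x(J)$ has two vertices and one edge, since there is no third component. For the radical of (1), $G_x(J)$ has two vertices, from $\{x,p_1,q_1\}$ and $\{x,p_2,q_2\}$, and no edge, because $\{p_1,q_2\}\subseteq\{p_1,q_1,p_2,q_2\}$. In the same way, for the radicals in Theorem 1 the graph $G_x(J)$ consists of $r$ isolated vertices.

**Theorem 5.** Let $J$ be a square-free monomial ideal.

1. If $J$ is not Simis, there is no Simis ideal $I$ of form (3) with $\sqrt I=J$.
2. If $J$ is Simis, the following are equivalent:
 (a) every Simis ideal $I$ of form (3) with $\sqrt I=J$ equals $J_w$ for some standard $w$ (the conjecture holds over $J$);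
 (b) $G_x(J)$ is connected (or empty) for every variable $x$.

*Proof.* Part 1 is Theorem 2.

**(b) implies (a).** Let $I$ of form (3) be Simis with $\sqrt I=J$. By uniqueness of the decomposition of $J$, the sets $A_i$ of $I$ are those of $J$. If $i,m$ are adjacent in $G_x(J)$, then $a_{ix}=a_{mx}$, since otherwise Theorem 3 would give an $A_k\subseteq(A_i\cup A_m)\setminus\{x\}$. As $G_x(J)$ is connected, $a_{ix}$ is the same for all $i$ with $x\in A_i$. This holds for every variable $x$, so $I=J_w$ by Lemma 3.

**(a) implies (b).** Suppose $G_x(J)$ is disconnected for some $x$. Put $a_i=2$ on one connected component, $a_i=1$ on the others, and let all exponents of other variables be $1$. If $a_i\ne a_m$, then $i$ and $m$ lie in different connected components, so they are not adjacent, which is exactly the conclusion of (6). By Theorem 4 the resulting ideal $I$ is Simis, and $\sqrt I=J$. By Lemma 3, $I\ne J_w$ for every standard $w$. So (a) fails. $\blacksquare$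

## 10. Radicals that are edge ideals

Recall that the edge ideal $I(G)$ of a simple graph $G$ is generated by the products $yz$ over the edges $\{y,z\}$ of $G$, whose vertices are the variables. A vertex cover is a set of vertices that meets every edge, and $I(G)=\bigcap P_A$ over the minimal vertex covers $A$. Complements of maximal independent sets are exactly the minimal vertex covers.

**Corollary 6.** The conjecture holds for every $I$ such that $\sqrt I$ is the edge ideal of a simple graph $G$.

This covers edge ideals of weighted oriented graphs that satisfy the hypotheses of the conjecture: such an ideal is generated by monomials $x_ix_j^{w_j}$, one for each arc from $x_i$ to $x_j$, so its radical is generated by the products $x_ix_j$.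

**Step 1. $G$ has no triangle.** Let $I$ be Simis of form (3) and $J=\sqrt I=I(G)$, which is Simis by Theorem 2. If $x,y,z$ were pairwise adjacent, every vertex cover would contain at least two of them. Then $xyz$ would have degree at least $2$ in each $A_i$, so $xyz\in J^{(2)}$. But $J^2$ contains only monomials of degree at least $4$. This contradicts $J^{(2)}=J^2$.

**Step 2. Any two vertices of $G_x(J)$ are joined by a path of length at most two.** Let $x\in A_i\cap A_m$. Since $A_i\setminus\{x\}$ is not a vertex cover, some neighbor $y$ of $x$ has $y\notin A_i$. Likewise some neighbor $y'$ of $x$ has $y'\notin A_m$. By Step 1, $y$ and $y'$ are equal or non-adjacent, so some maximal independent set contains both. Its complement $A_h$ is a minimal vertex cover with $y,y'\notin A_h$, and $x\in A_h$ because the edge $xy$ must be covered.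

A set contained in $(A_i\cup A_h)\setminus\{x\}$ contains neither $x$ nor $y$, so it does not cover the edge $xy$, and no $A_k$ is contained in $(A_i\cup A_h)\setminus\{x\}$. Thus $i$ and $h$ are equal or adjacent in $G_x(J)$. In the same way, with the edge $xy'$, $h$ and $m$ are equal or adjacent. So $G_x(J)$ is connected.

**Step 3. Conclusion.** This holds for every $x$, and Theorem 5 gives $I=J_w$ with $J$ Simis. $\blacksquare$

## 11. Four variables do not suffice

**Corollary 7.** The conjecture is true for $n\le4$ and false for every $n\ge5$.

**Step 1. Five or more variables.** For $n=5$ use the ideal (1). For $n>5$ take the same generators in the larger ring. A factor of $u$ in unused variables changes no $D_i(u)$ and does no harm in any divisibility, so the proofs of Theorem 1 and Lemma 3 apply verbatim.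

**Step 2. Reduction for $n\le4$.** Let $I$ of form (3) be Simis. It suffices to show that $I=J'_w$ for a square-free $J'$ and a standard $w$: then $J'=\sqrt I$ by Lemma 3, and this is Simis by Theorem 2. Suppose not. By Lemma 3 there are $x\in A_i\cap A_m$ with $a_{ix}\ne a_{mx}$. By Theorem 3 some $A_k\subseteq(A_i\cup A_m)\setminus\{x\}$. By Theorem 2, $J=\sqrt I=\bigcap P_{A_h}$ is Simis. We shall contradict this by showing $J^{(2)}\ne J^2$.

The sets $A_i\setminus\{x\}$ and $A_m\setminus\{x\}$ are incomparable, hence nonempty, subsets of a set with at most three elements. Two incomparable nonempty subsets of such a set are two different singletons, or a singleton and the complementary pair, or two pairs sharing one element. With variables $y,z,w$ this gives, up to renaming variables and exchanging $i$ and $m$, the three cases below. Call the sets $A_h$ *rows*. A monomial of $J$ involves a variable of every row, and a monomial of degree at least $2$ in every row lies in $J^{(2)}$. Note $k\ne i,m$, since $x\notin A_k$.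

**Step 3. The case $A_i=\{x,y\}$, $A_m=\{x,z\}$.** Here $A_k\subseteq\{y,z\}$, and $A_k$ is not contained in $A_i$ or $A_m$, so $A_k=\{y,z\}$. A row inside $\{x,y,z\}$ other than these three pairs would be a singleton or the whole set, hence comparable with a pair. So the rows not containing the possible fourth variable $w$ are exactly these three. If $n=4$, the monomial $xyzw^2$ has degree $2$ in these three rows and at least $2$ in every row containing $w$, so $xyzw^2\in J^{(2)}$. If $n=3$, take $xyz$ instead. A monomial of $J$ meets all three pairs, so it involves at least two of $x,y,z$. Hence monomials of $J^2$ have degree at least $4$ in $x,y,z$, while our monomial has degree $3$ in them. Thus $J^{(2)}\ne J^2$.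

**Step 4. The case $A_i=\{x,y\}$, $A_m=\{x,z,w\}$.** First we find the other rows. A row $A\ne A_i,A_m$ containing $x$ would not contain $y$, as $A_i\not\subseteq A$; then $A\subseteq\{x,z,w\}=A_m$, which is impossible. So every row other than $A_i,A_m$ lies in $\{y,z,w\}$. It is not contained in $\{z,w\}\subseteq A_m$ and is not $\{y\}\subseteq A_i$. Hence it contains $y$ and at least one of $z,w$; the row $A_k$ is of this kind.

No single variable lies in all rows, since $x\notin A_k$, $y\notin A_m$ and $z,w\notin A_i$. So no variable lies in $J$, the monomials of $J$ have degree at least $2$, and those of $J^2$ have degree at least $4$.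

If all rows other than $A_i,A_m$ contain $z$, then $xyz$ has degree at least $2$ in $A_i$ (from $x,y$), in $A_m$ (from $x,z$) and in the others (from $y,z$). So $xyz\in J^{(2)}\setminus J^2$. If all of them contain $w$, then $xyw\in J^{(2)}\setminus J^2$ in the same way.

Otherwise some row contains $y$ but not $z$, so it is $\{y,w\}$; and some row contains $y$ but not $w$, so it is $\{y,z\}$. Every row has at least two elements, so $xyzw\in J^{(2)}$. If $xyzw\in J^2$, it is a product of two monomials of $J$, each of degree exactly $2$. One of them does not involve $y$. It must involve $x$ because of the row $\{x,y\}$, $z$ because of $\{y,z\}$, and $w$ because of $\{y,w\}$, so its degree is at least $3$, a contradiction. Thus $J^{(2)}\ne J^2$.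

**Step 5. The case $A_i=\{x,y,z\}$, $A_m=\{x,y,w\}$.** A row without $w$ lies in $A_i$, and a row without $z$ lies in $A_m$. So all rows other than $A_i,A_m$ contain both $z$ and $w$. Hence every row contains two of $x,z,w$: $A_i$ contains $x,z$; $A_m$ contains $x,w$; the others contain $z,w$. So $xzw\in J^{(2)}$. If $xzw\in J^2$, it is divisible by a product of two monomials of $J$; both are nonconstant and their degrees add up to at most $3$, so one of them is a single variable $x$, $z$ or $w$. But $x\notin A_k$, $z\notin A_m$ and $w\notin A_i$, so none of these lies in $J$. Thus $J^{(2)}\ne J^2$.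

In every case $J$ is not Simis, a contradiction. $\blacksquare$
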